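# A harmonic function vanishing to infinite order at a regular point of an RCD space

## 1. Berger spheres on which two eigenvalues trade places

Let $S^3\subset\mathbb C^2$ carry the round metric $g_1$, let $\xi(z)=iz$ be the Hopf field and $\theta=g_1(\xi,\cdot)$. For $\sigma\in\mathbb R$ put
$$h_\sigma=e^{-2\sigma}(g_1-\theta^2)+e^{4\sigma}\theta^2 .$$
The two horizontal directions are scaled by $e^{-\sigma}$ and the fiber direction by $e^{2\sigma}$. The product of the scales is $1$, so $d\mathrm{vol}_{h_\sigma}=d\mathrm{vol}_{g_1}$ for every $\sigma$. The inverse metric is $e^{2\sigma}(g_1^{-1}-\xi\otimes\xi)+e^{-4\sigma}\xi\otimes\xi$, and $\operatorname{div}\xi=0$ gives $\operatorname{div}((\xi f)\xi)=\xi^2f$. Hence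
$$\Delta_{h_\sigma}=e^{2\sigma}(\Delta_{g_1}-\xi^2)+e^{-4\sigma}\xi^2 .$$
If $\Delta_{g_1}f=-d(d+2)f$ and $\xi^2f=-v^2f$, then $f$ is an eigenfunction for all $\sigma$ at once:
$$-\Delta_{h_\sigma}f=\Lambda_\sigma(f)f,\qquad \Lambda_\sigma(f)=e^{2\sigma}\big(d(d+2)-v^2\big)+e^{-4\sigma}v^2. \tag{1}$$
We call $d$ the degree and $v$ the fiber weight of $f$. Two families of such functions matter.

* $A_d:=\mathrm{Re}(z_1^d+z_2^d)$. It is the restriction of a harmonic homogeneous polynomial of degree $d$, and $\xi z_j^d=id\,z_j^d$. So the degree is $d$ and $v=d$, the largest possible weight.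
* $B_d:=L_{d/2}(x)$ for even $d$, with $x=|z_1|^2-|z_2|^2$ and $L_j$ the Legendre polynomial. Since $x$ is harmonic and quadratic, $\Delta_{g_1}x=-8x$. Its Euclidean gradient has squared length $4$ on $S^3$ and radial part $2x$, so $|\nabla_{g_1}x|^2=4(1-x^2)$. Therefore $\Delta_{g_1}L_j(x)=4[(1-x^2)L_j''-2xL_j']=-4j(j+1)L_j$, and $4j(j+1)=d(d+2)$ for $j=d/2$. Since $\xi x=0$, the weight is $v=0$.

Stretching or shrinking the fiber therefore moves the two families in opposite directions. Let $d$ be even.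

*At $s=-2/d$.* By (1),
$$e^{-2s}\big(\Lambda_s(A_d)-\Lambda_s(B_{d+2})\big)=2d+e^{12/d}d^2-(d+2)(d+4)\ge 2d+d^2+12d-d^2-6d-8=8d-8>0,$$
although at $\sigma=0$ the order is $\Lambda_0(A_d)=d(d+2)<(d+2)(d+4)=\Lambda_0(B_{d+2})$.

*At $s=2/d$.* Similarly
$$e^{-2s}\big(\Lambda_s(B_d)-\Lambda_s(A_d)\big)=d(d+2)-2d-e^{-12/d}d^2=d^2(1-e^{-12/d})>0,$$
although the two eigenvalues agree at $\sigma=0$.

For example, take $d=4000$ and $s=-1/2000$. On the round sphere $A_{4000}$ has eigenvalue $16{,}008{,}000$ and $B_{4002}$ has $16{,}024{,}008$. On $h_s$, after division by $e^{2s}$, they become about $16{,}056{,}072$ and exactly $16{,}024{,}008$. A deformation of size $2/d$ has reversed the order.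

Here is the use of this. Near the tip of a cone-like space a separated harmonic function $y(r)f$ decays faster the larger the eigenvalue of $f$. With the round cross-section, a function of higher degree that starts smaller stays smaller as $r\to0$. With the cross-section $h_s$, the *next* function in the list
$$A_{4000},\ B_{4002},\ A_{4002},\ B_{4004},\ A_{4004},\dots$$
decays more slowly than the current one and overtakes it. If a harmonic function can be handed over from each term to the next as $r\to0$, its degree of vanishing tends to infinity. The deformations needed have size $2/d\to0$, so the tip can still look Euclidean. This is how we shall violate strong unique continuation at a regular point.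

## 2. Harmonic functions, RCD spaces, regular points, and two theorems

A harmonic function on a connected open subset of $\mathbb R^n$ that vanishes faster than every power of the distance at one point is zero: its Taylor series there vanishes and it is analytic. We ask whether this survives on metric measure spaces with a lower Ricci bound, at a point where the space is infinitesimally Euclidean.

**Definition (Cheeger energy, RCD).** Let $(X,\mathsf d,\mathfrak m)$ be a complete separable metric space with a locally finite Borel measure; always $\operatorname{supp}\mathfrak m=X$. The Cheeger energy of $v\in L^2$ is $\frac12\inf\liminf_j\int(\operatorname{lip}v_j)^2d\mathfrak m$ over Lipschitz $v_j\to v$ in $L^2$. Where finite it equals $\frac12\int|Dv|^2d\mathfrak m$, with $|Dv|$ the minimal weak upper gradient, and $W^{1,2}(X)$ is its finiteness domain. The space is $\mathrm{RCD}(K,N)$ if it satisfies the Lott–Sturm–Villani curvature-dimension condition $\mathrm{CD}(K,N)$ and $W^{1,2}(X)$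 is a Hilbert space. (For $K=0$, $\mathrm{CD}(0,N)$ asks that any two absolutely continuous probability measures with bounded support be joined by a Wasserstein geodesic along which $-\int\rho^{1-1/N'}d\mathfrak m$ is convex for all $N'\ge N$; for other $K$ the inequality contains explicit distortion coefficients.)

The proof never opens this definition. It uses the following standard facts.

* **(F1)** A complete Riemannian 4-manifold with $\mathrm{Ric}\ge K$, with its distance and volume, is $\mathrm{RCD}(K,4)$.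
* **(F2)** The class $\mathrm{RCD}(K,4)$ is closed under (pointed) measured Gromov–Hausdorff convergence (Lott–Villani and Sturm for $\mathrm{CD}(K,N)$; Ambrosio–Gigli–Savaré and Gigli–Mondino–Savaré for stability of infinitesimal Hilbertianity under lower Ricci bounds).
* **(F3)** An $\mathrm{RCD}(K,N)$ space is $\mathrm{RCD}(K',N')$ for $K'\le K$, $N'\ge N$. Replacing $\mathsf d$ by $\lambda\mathsf d$ turns $\mathrm{RCD}(K,N)$ into $\mathrm{RCD}(K/\lambda^2,N)$. Multiplying $\mathfrak m$ by a constant changes nothing.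
* **(F4)** On an open part of $X$ that is a smooth Riemannian manifold with $\mathsf d$ locally the Riemannian distance and $\mathfrak m$ its volume, $|Dv|=|\nabla v|$ a.e. for Lipschitz $v$ (locality). Compactly supported Lipschitz functions are dense in the compactly supported $W^{1,2}$ test functions.

**Definition (harmonic, infinite order).** For $\Omega\subseteq X$ open, $u\in W^{1,2}_{loc}(\Omega)$ is harmonic if $\int\langle\nabla u,\nabla\varphi\rangle d\mathfrak m=0$ for all compactly supported $W^{1,2}$ test functions $\varphi$ in $\Omega$; the inner product is the polarization of $|Du|^2$. It vanishes to infinite order at $x_0\in\Omega$ if there is $R>0$ such that for each integer $N'>0$ there is $c_{N'}$ with $\int_{B_r(x_0)}|u|^2d\mathfrak m\le c_{N'}r^{N'}$ for all $r<R$. (On $\mathbb R$, $e^{-1/|x|}$ has this property at $0$ without being zero; it is not harmonic.)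

**Definition (regular point).** A tangent cone at $x_0$ is a pointed measured Gromov–Hausdorff limit of $(X,s_j^{-1}\mathsf d,c_{s_j}\mathfrak m,x_0)$ with $s_j\to0$ and the usual normalizing constants, e.g. $c_s=1/\mathfrak m(B_s(x_0))$. The point is regular if, for one integer $n\ge1$, every tangent cone is $(\mathbb R^n,|\cdot|,c\,\mathcal L^n)$ with some $c>0$; otherwise it is singular. (Points of a smooth manifold are regular. The apex of the cone $dr^2+\rho^2r^2g_1$, $0<\rho<1$, is singular, since the cone is its own tangent cone there and the unit sphere about its apex has volume $\rho^3\mathrm{vol}(S^3)$.)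

Qin Deng and Xinrui Zhao, "Failure of strong unique continuation for harmonic functions on RCD Spaces", arXiv:2204.13889 (2022), show that for each $N\ge4$ and $K\in\mathbb R$ there are an $\mathrm{RCD}(K,N)$ space, a connected open $\Omega$ and a harmonic $u\not\equiv0$ on $\Omega$ vanishing to infinite order at some $x_0\in\Omega$. In all such constructions known to those authors $x_0$ is singular. Can $x_0$ be regular? Yes.

**Theorem 1.** For every $K\in\mathbb R$ and $N\ge4$ there are a compact space $(X,\mathsf d,\mathfrak m)$, homeomorphic to $S^4$, with $\mathfrak m=\mathcal H^4$ up to normalization and $\operatorname{supp}\mathfrak m=X$, a point $o\in X$, a connected open $\Omega\ni o$ and a locally Lipschitz function $u$ on $\Omega$ such that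

1. $(X,\mathsf d,\mathfrak m)$ is $\mathrm{RCD}(K,4)$, hence $\mathrm{RCD}(K,N)$;
2. $X\setminus\{o\}$ is a smooth Riemannian manifold, and the tangent cone at $o$ is unique and equal to $\mathbb R^4$, so every point of $X$ is regular;
3. $u$ is harmonic on $\Omega$, $u\not\equiv0$, and $u$ vanishes to infinite order at $o$.

If $K\le0$ there is also a complete non-compact example, homeomorphic to $\mathbb R^4$, with $\Omega=X$.

**Theorem 2.** Let $\omega:[0,\infty)\to(0,1]$ be non-increasing. Consider metrics $G=e^{-2\psi(t)}k$ on $[0,\infty)\times S^{n-1}$, completed by one point $o$ at $t=\infty$, where $k$ is smooth, $\frac12k_{\rm rd}\le k\le2k_{\rm rd}$ with $k_{\rm rd}=dt^2+g_{S^{n-1}}$, $p=\psi'\in[\frac12,1]$ is smooth and non-decreasing, and (Hilbert–Schmidt norm)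
$$|\mathcal L_Zk|_k\le\omega(t),\qquad Z:=\nabla_kt/|dt|_k^2 .$$

* (a) If $\int_0^\infty\omega<\infty$ and $n\ge2$: a function harmonic on $\{t>t_0\}$ and vanishing to infinite order at $o$ is identically $0$.
* (b) If $\int_0^\infty\omega=\infty$: for $n=4$, the space of Theorem 1 (with $K=\frac1{16}$) and $u$ can be chosen so that $X$ near $o$ is of the above form with this $\omega$, and $\Omega=\{t>0\}\cup\{o\}$.

The field $Z$ is the natural "$\partial_t$" of $k$, with $Zt=1$, so $\omega$ bounds the speed at which the cross-section changes in logarithmic time. If $k=dt^2+h_{\sigma(t)}$ then $Z=\partial_t$ and $\mathcal L_Zk=\partial_th_\sigma$. Nothing is claimed about $N<4$.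

Sections 3–10 fix a non-increasing $\omega$ with $\int_0^\infty\omega=\infty$ and prove Theorem 1 and Theorem 2(b); for Theorem 1 alone take $\omega\equiv1$. Section 11 proves Theorem 2(a).

## 3. Separated solutions on a cylinder, and what a hand-over needs

**The equation.** Flat $\mathbb R^4$ in polar coordinates with $r=e^{-t}$ is $dr^2+r^2g_1=e^{-2t}(dt^2+g_1)$, the origin being at $t=\infty$. We generalize to
$$G=e^{-2\psi(t)}(dt^2+h_{\sigma(t)}),\qquad p=\psi' .$$
As $d\mathrm{vol}_G=e^{-4\psi}dt\,d\mathrm{vol}_{g_1}$ and the inverse metric carries $e^{2\psi}$,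
$$\Delta_Gu=e^{2\psi}\big(u_{tt}-2pu_t+\Delta_{h_\sigma}u\big). \tag{2}$$
If $f$ is as in (1), then $y(t)f$ is $G$-harmonic exactly when
$$y''-2py'=\Lambda(t)y,\qquad\Lambda(t)=\Lambda_{\sigma(t)}(f). \tag{3}$$
For a positive solution and $q=-y'/y$, (3) is the Riccati equation
$$q'=q^2+2pq-\Lambda . \tag{4}$$
In the flat case $p=1$, $\sigma=0$, the solutions of (3) are $e^{-dt}=r^d$ and $e^{(d+2)t}=r^{-d-2}$.

**From balls to slabs.** Let $G=e^{-2\psi}k$ with $\frac12k_{\rm rd}\le k\le2k_{\rm rd}$ and $p\in[\frac12,1]$, in dimension $n$. If $u$ vanishes to infinite order at $o$, then for every $M$ there is $C_M$ with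
$$\int_{\{s>t\}}u^2\,dV_k\le C_Me^{-Mt}\qquad\text{for all large }t. \tag{5}$$
Indeed, the $t$-line from $(t',\vartheta)$ to $o$ has length at most $\sqrt2\int_{t'}^\infty e^{-\psi}\le2\sqrt2e^{-\psi(t')}$, since $\psi$ grows at rate at least $\frac12$. So $\{s\ge t\}$ lies in the ball about $o$ of radius $\rho(t)=3e^{-\psi(0)-t/2}$. The measure is $e^{-n\psi}dV_k$ with $\psi(s)\le\psi(0)+s$. Hence, once $\rho(t)<R$, the integral of $u^2dV_k$ over $\{t+j<s<t+j+1\}$ is at most $e^{n\psi(0)+n(t+j+1)}c_{N'}\rho(t+j)^{N'}\le C e^{-(N'/2-n)(t+j)}$. Take $N'/2-n\ge\max(M,1)$ and sum over $j\ge0$.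

**A sum of separated solutions is never enough.** The first attempt is to choose $p(t),\sigma(t)$ cleverly and take $u=\sum y_if_i$. This fails for every choice with $p\in[\frac12,1]$, $|\sigma|\le\frac18$: a $G$-harmonic $u$ on $\{t>0\}$ vanishing to infinite order at $o$ is zero.

To see this, let $f$ be a joint eigenfunction of $\Delta_{g_1}$ and $\xi^2$ (these commute, and their joint eigenfunctions span $L^2(S^3)$), and let $y(t)=\int_{S^3}uf\,d\mathrm{vol}_{g_1}$. By (2) and self-adjointness $y$ solves (3), and (5) gives $\int_t^{t+1}y^2\le C_Me^{-Mt}$. Put $z=y^2$. Then $(e^{-2\psi}z')'=e^{-2\psi}(2y'^2+2\Lambda y^2)\ge0$. If $z'>0$ somewhere, then $z'>0$ from there on, contradicting the decay. So $z$ is non-increasing and $z(t+1)\le C_Me^{-Mt}$. Suppose $y\not\equiv0$. Then $y$ has no zero, since after a zero the non-increasing $z$ would vanish. So $q=-y'/y$ satisfies (4) for all $t>0$. With $\lambda=d(d+2)$ and $|\sigma|\le\frac18$ we have $\Lambda\le e^{1/2}\lambda\le2\lambda$. If $q$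 exceeded $\sqrt{2\lambda}$ at some time, then $q'\ge q^2-2\lambda>0$ would force blow-up in finite time. Hence $q\le\sqrt{2\lambda}$ and $|y|$ decays at most like $e^{-\sqrt{2\lambda}t}$, a contradiction. So all coefficients of $u$ vanish.

The metric must therefore mix modes, at least a little. We want $u=y_if_i$ at first, $u=y_{i+1}f_{i+1}$ later, and so on; in between $y_{i+1}f_{i+1}$ is switched on and $y_if_i$ is switched off by cutoffs in $t$. For a cutoff $\varphi(t)$ and a solution $y$ of (3),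
$$(\partial_t^2-2p\,\partial_t+\Delta_h)(\varphi yf)=(\varphi''y+2\varphi'y'-2p\varphi'y)f, \tag{6}$$
an error of the size of $y$. A metric perturbation of relative size $\varepsilon$ can absorb it if the *other* mode is larger by a factor about $1/\varepsilon$ and has a gradient without zeros. Hence $f_{i+1}$ must be switched on while $y_{i+1}\ll y_i$, and $f_i$ switched off when $y_i\ll y_{i+1}$. In between, $y_{i+1}/y_i$ must grow from tiny to huge.

**Where the round cross-section stops.** Let $q_i$ be bounded positive rates for $f_i$ and put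
$$\delta=q_i-q_{i+1}=\big(\log(y_{i+1}/y_i)\big)'.$$
Subtracting two copies of (4) gives $\delta'=P_i\delta-(\Lambda_i-\Lambda_{i+1})$ with $P_i=q_i+q_{i+1}+2p$. If $P_i\ge1$, the bounded solution is
$$\delta(t)=\int_t^\infty e^{-\int_t^sP_i}\,(\Lambda_i-\Lambda_{i+1})(s)\,ds . \tag{7}$$
On the round sphere $\Lambda_i-\Lambda_{i+1}=\lambda_i-\lambda_{i+1}\le0$ whenever the degree does not drop, so $\delta\le0$ and the ratio never grows. This is the obstruction that the eigenvalue exchange of Section 1 removes.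

**The price in curvature.** Take $p\equiv1$ and $\sigma$ constant. By the formulas (8) and (11) below, the Ricci curvature in slice directions is $e^{2\psi}$ times $2e^{8\sigma}-2$ (fiber) and $4e^{2\sigma}-2e^{8\sigma}-2$ (horizontal). The first is negative for $\sigma<0$. The second vanishes at $\sigma=0$ with slope $-8$ and is concave for $\sigma>0$, so it is negative there. Since $e^{2\psi}\to\infty$ at the tip, no lower bound would hold. We therefore let $\eta=1-p$ be positive and slowly decreasing to $0$, which adds $2\eta$ to the slice directions. We need $\eta\gtrsim|\sigma|\sim1/d$ while degree $d$ is in use. As degrees grow linearly in $i$, this allows $\eta$ to drop by about $1/d^2$ per stage. The drop is itself positive curvature, since it makes $p'>0$, and it will pay for the switching.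

## 4. Curvature, nodal sets and gradients on the Berger spheres

**Ricci curvature of $h_\sigma$.** Identify $\mathbb C^2$ with the quaternions by $z_1+z_2j$. The fields $ix,jx,kx$ are $g_1$-orthonormal on $S^3$, and the first is $\xi$. The bracket of linear fields $Ax,Bx$ is $(BA-AB)x$. So, after changing the sign of the third, we have $X_1=\xi,X_2,X_3$ with $[X_1,X_2]=2X_3$ and cyclically. For scales $b=e^{2\sigma}$ (fiber), $a=e^{-\sigma}$ (horizontal), the frame $e_1=X_1/b$, $e_2=X_2/a$, $e_3=X_3/a$ is orthonormal, with $[e_2,e_3]=\lambda_1e_1$, $[e_3,e_1]=\lambda_2e_2$, $[e_1,e_2]=\lambda_3e_3$, $\lambda_1=2b/a^2$, $\lambda_2=\lambda_3=2/b$.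

Put $\mu_j=\frac12(\lambda_1+\lambda_2+\lambda_3)-\lambda_j$. The connection is $\nabla_{e_1}e_2=\mu_1e_3$, $\nabla_{e_1}e_3=-\mu_1e_2$ and cyclically, $\nabla_{e_j}e_j=0$: it is metric, and torsion-free because $\mu_1+\mu_2=\lambda_3$ etc. Then
$$\langle R(e_1,e_2)e_2,e_1\rangle=-\mu_1\langle\nabla_{e_2}e_3,e_1\rangle-\lambda_3\langle\nabla_{e_3}e_2,e_1\rangle=-\mu_1\mu_2+(\mu_1+\mu_2)\mu_3 .$$
Adding the $(e_1,e_3)$ curvature gives $\mathrm{Ric}(e_1,e_1)=2\mu_2\mu_3$, and cyclically. The mixed terms vanish, e.g. $R(e_3,e_1)e_2=\nabla_{e_3}(\mu_1e_3)+\nabla_{e_1}(\mu_3e_1)-\lambda_2\nabla_{e_2}e_2=0$. Here $\mu_2=\mu_3=b/a^2$ and $\mu_1=2/b-b/a^2$, so the eigenvalues are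
$$\text{fiber: }\ 2b^2/a^4=2e^{8\sigma},\qquad\text{horizontal: }\ 4/a^2-2b^2/a^4=4e^{2\sigma}-2e^{8\sigma}. \tag{8}$$
For $|\sigma|\le\frac1{100}$ we use $e^x\ge1+x$ and $e^{8\sigma}\le1+8\sigma+35\sigma^2$. The first eigenvalue is $\ge2-16|\sigma|$, the second $\ge2-8\sigma-70\sigma^2\ge2-9|\sigma|$. A crude bound suffices:
$$\mathrm{Ric}_{h_\sigma}\ge(2-60|\sigma|)h_\sigma\qquad(|\sigma|\le\tfrac1{100}). \tag{9}$$
The same connection shows that $\operatorname{div}_{h_\sigma}\xi=0$ and $\nabla_\xi\xi=0$ for every $h_\sigma$.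

**Regular nodal sets: $f$ and $df$ have no common zero for $f=A_d$ or $B_d$.** For $A_d$: at a common zero the homogeneous extension has vanishing radial derivative ($d\cdot A_d=0$) and vanishing tangential derivative. So $(dz_1^{d-1},dz_2^{d-1})=0$ and $z=0$, impossible on $S^3$. For $B_d$: the zeros of $L_{d/2}$ are simple and lie in $(-1,1)$, and $|\nabla x|^2=4(1-x^2)\ne0$ there.

**The sequence.** For $i\ge1$ let $d_i=4000+2\lfloor i/2\rfloor$, let $f_i$ be $A_{d_i}$ for odd $i$ and $B_{d_i}$ for even $i$, scaled so that $\sup|f_i|=1$, and let $s_i=-2/d_i$ for odd $i$, $s_i=2/d_i$ for even $i$. Then all $d_i$ are even, $d_i$ is non-decreasing, $4000+i-1\le d_i\le4000+i$, $|s_i|\le\frac1{2000}$. For odd $i$ the pair $(f_i,f_{i+1})$ is $(A_d,B_{d+2})$ with $d=d_i$; for even $i$ it is $(B_d,A_d)$. By Section 1,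
$$g_i:=\Lambda_{s_i}(f_i)-\Lambda_{s_i}(f_{i+1})>0. \tag{10}$$
On a great circle, $f_i$ is a trigonometric polynomial of degree at most $d_i$ bounded by $1$. Bernstein's inequality gives $|\nabla_{g_1}f_i|\le d_i$. We write $\lambda_i=d_i(d_i+2)$.

## 5. Ricci curvature of $e^{-2\psi}(dt^2+h_{\sigma(t)})$

This section turns the curvature condition into two scalar inequalities. Put $f=e^{-\psi}$ and $dr=-f\,dt$, so that $G=dr^2+f^2h$. With a prime for $d/dr$, $f'=p$ and $f''=-p_t/f$. The shape operator of the slices is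
$$S=\tfrac12(f^2h)^{-1}\partial_r(f^2h)=f^{-1}(p-\Xi),\qquad\Xi=\tfrac12h^{-1}\partial_th=\sigma_t(-\mathrm{Id}+3\,\xi\otimes\theta).$$
Here $\Xi$ acts by $-\sigma_t$ horizontally and by $2\sigma_t$ on the fiber, so $\operatorname{tr}\Xi=0$ and $\operatorname{tr}\Xi^2=6\sigma_t^2$. Also $\operatorname{div}_h\Xi=0$, because $\operatorname{div}(\xi\otimes\theta)=(\operatorname{div}\xi)\theta+\nabla_\xi\theta=0$ and $\theta$ is a constant multiple of the $h$-dual of $\xi$. Since $\partial_r=-f^{-1}\partial_t$ and $\partial_tf^{-1}=pf^{-1}$, $S'=-f^{-2}(p^2-p\,\Xi+p_t-\Xi_t)$. The Riccati, Codazzi and Gauss equations give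
$$\mathrm{Ric}(\partial_r,\partial_r)=-\operatorname{tr}S'-\operatorname{tr}S^2=f^{-2}(3p^2+3p_t-3p^2-6\sigma_t^2)=f^{-2}(3p_t-6\sigma_t^2),$$
$\mathrm{Ric}(\partial_r,X)=(\operatorname{div}S-d\operatorname{tr}S)(X)=0$, and on the slices
$$\mathrm{Ric}^\sharp=\mathrm{Ric}^\sharp_{f^2h}-S'-(\operatorname{tr}S)S=f^{-2}\big[\mathrm{Ric}_h^\sharp-2p^2+p_t+2p\,\Xi-\Xi_t\big]. \tag{11}$$
The operator norms satisfy $|\Xi|\le2|\sigma_t|$ and $|\Xi_t|\le2|\sigma_{tt}|$. For $0\le p\le1$ and $\eta=1-p$ we have $1-p^2\ge\eta$. With (9), for $|\sigma|\le\frac1{100}$,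
$$\mathrm{Ric}_G\ge\min\big\{3p_t-6\sigma_t^2,\ \ p_t+2\eta-60|\sigma|-4|\sigma_t|-2|\sigma_{tt}|\big\}\,(dt^2+h_\sigma). \tag{12}$$
(The factors $f^{-2}$ disappear because a vector of unit length for $dt^2+h$ has $G$-length $f$.)

## 6. Decay rates of the separated modes

**Lemma 1.** Let $p\in[\frac12,1]$ and $|\sigma|\le\frac18$ be smooth on $[0,\infty)$, and write $\Lambda_i(t)=\Lambda_{\sigma(t)}(f_i)$. Then (3) with $\Lambda=\Lambda_i$ has a positive solution $\alpha_i$ on $[0,\infty)$ with $q_i:=-\alpha_i'/\alpha_i\in[\frac{d_i}2,2d_i]$.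

*Proof.* By (1) and $\frac12\le e^{-1/2}$, $e^{1/2}\le2$, we have $\Lambda_i\in[\lambda_i/2,2\lambda_i]$. Let $F(t,q)=q^2+2pq-\Lambda_i$, $q_-=\sqrt{1+\lambda_i/2}-1$, $q_+=\sqrt{2\lambda_i}$. Then $F(t,q_-)\le q_-^2+2q_--\lambda_i/2=0$ and $F(t,q_+)\ge0$.

*The interval $[q_-,q_+]$ is invariant backward in time.* Suppose $q(t_1)<q_-$, and let $t_2>t_1$ be the first later time with $q=q_-$. On $[t_1,t_2]$, $z=q_--q\ge0$ satisfies $z'=-F(t,q)\ge-F(t,q_-)-Cz\ge-Cz$. So $z(t_2)\ge z(t_1)e^{-C(t_2-t_1)}>0$, a contradiction. Above $q_+$ use $z=q-q_+$, for which $z'=F(t,q)\ge F(t,q_+)-Cz\ge-Cz$.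

Solve (4) backward from $q(n)=q_+$. The solution stays in $[q_-,q_+]$, so it exists on $[0,n]$. These solutions and their derivatives are bounded uniformly on compact sets. By Arzelà–Ascoli a subsequence converges locally uniformly as $n\to\infty$ to a solution $q_i$ on $[0,\infty)$ with values in $[q_-,q_+]$; put $\alpha_i=\exp(-\int_0^tq_i)$. Finally $1+\lambda_i/2\ge\frac12(d_i+1)^2$ gives $q_-\ge\frac{d_i+1}{\sqrt2}-1\ge\frac{d_i}2$, and $q_+\le2d_i$ since $d_i\ge2$. $\square$

## 7. Switching a mode exactly by a small change of the metric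

Let $c_i:=100/(4000+i)^2$. Let $\chi_1:\mathbb R\to[0,1]$ be smooth, non-decreasing, $0$ on $(-\infty,\frac14]$ and $1$ on $[\frac34,\infty)$. The next lemma is an instance of the Pliś–Miller mechanism: the metric is altered so that a function with a cutoff in it becomes exactly harmonic. Two things must be controlled: the Ricci curvature, and the constant, which may depend on $i$ but not on where the window sits.

**Lemma 2 (windows).** For each $i$ there is $C_i\ge1$ with the following property. Let $a\ge0$, $h=h_{s_i}$, $\bar k:=dt^2+h$ on $Q=[a,a+1]\times S^3$. Let $\psi'=p\in[\frac12,1]$ with $p'=\frac18e^{-t}+c_i$ on $[a,a+1]$, and $G=e^{-2\psi}\bar k$. Let $\{f,\hat f\}=\{f_i,f_{i+1}\}$ in either order, let $\alpha,\beta>0$ solve (3) (with $\sigma\equiv s_i$) for $f,\hat f$ respectively on $[a,a+1]$, with $-\alpha'/\alpha$, $-\beta'/\beta\in[1,2d_{i+1}]$, and let $\varepsilon:=\beta(a)/\alpha(a)\le1/C_i$. Let $\varphi=\chi_1(t-a)$ or $\varphi=1-\chi_1(t-a)$. Then there is a smooth metric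 $\tilde G=e^{-2\psi}k$ on $Q$, equal to $G$ for $t-a\notin[\frac14,\frac34]$, such that $u=\alpha f+\varphi\beta\hat f$ satisfies $\Delta_{\tilde G}u=0$, and
$$\tfrac9{10}\bar k\le k\le\tfrac{11}{10}\bar k,\quad|k-\bar k|_{\bar k}\le C_i\varepsilon,\quad|\mathcal L_Zk|_k\le C_i\varepsilon,\quad\mathrm{Ric}_{\tilde G}\ge\mathrm{Ric}_G-\tfrac{c_i}2\bar k .$$

*Proof.* $C$ denotes constants depending only on $i$ and $\chi_1$. Gradients, divergences and inner products are those of $\bar k$; $C^j$ norms are taken with respect to $dt^2+g_1$.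

**Step 1: bounds on the data.** Multiplying $u$ by a constant, assume $\alpha(a)=1$, so $\beta(a)=\varepsilon$. The bounds on the logarithmic derivatives give $C^{-1}\le\alpha\le1$, $0<\beta\le\varepsilon$, $|\alpha'|\le C$, $|\beta'|\le C\varepsilon$. On the window the potentials in (3) are constant and $p,p',p''$ are bounded. So (3) and its first derivative give $\|\alpha\|_{C^3}\le C$ and $\|\beta\|_{C^3}\le C\varepsilon$.

**Step 2: the gradient of $u$ has no zero.** The purpose is to allow division by $|\nabla u|$. Since $-\alpha'/\alpha\ge1$ and $f,df$ have no common zero,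
$$|\nabla(\alpha f)|^2=\alpha'^2f^2+\alpha^2|\nabla_hf|^2\ge\alpha^2(f^2+|\nabla_hf|^2)\ge C^{-1}.$$
(If $f$ and $df$ vanished together at a point of $S^3$, this would fail along a whole $t$-line.) As $\nabla(\varphi\beta\hat f)=O(\varepsilon)$, the field $V:=\nabla u$ satisfies $|V|\ge C^{-1}$ if $\varepsilon\le1/C$. Also $\|V\|_{C^2}\le C$.

**Step 3: write the error as a divergence.** As $\alpha f$ and $\beta\hat f$ solve the unperturbed equation, (6) gives
$$\operatorname{div}(e^{-2\psi}\nabla u)=e^{-2\psi}e(t)\hat f,\qquad e:=\varphi''\beta+2\varphi'\beta'-2p\varphi'\beta .$$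
With $\hat\Lambda=\Lambda_{s_i}(\hat f)$ put $W:=e(t)\hat\Lambda^{-1}\nabla_h\hat f$. It is tangent to the slices and $\Delta_h\hat f=-\hat\Lambda\hat f$, so $\operatorname{div}(e^{-2\psi}W)=-e^{-2\psi}e\hat f$. Moreover $\|W\|_{C^2}\le C\varepsilon$, and $W$ is supported in $t-a\in[\frac14,\frac34]$. Thus $\operatorname{div}(e^{-2\psi}(V+W))=0$.

**Step 4: realize $V+W$ as a symmetric operator applied to $V$.** Let
$$B=\frac{W\otimes V^\flat+V\otimes W^\flat}{|V|^2}-\frac{\langle W,V\rangle}{|V|^4}\,V\otimes V^\flat .$$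
It is $\bar k$-symmetric, $BV=W+\frac{\langle W,V\rangle}{|V|^2}V-\frac{\langle W,V\rangle}{|V|^2}V=W$, and $\|B\|_{C^2}\le C\varepsilon$. (If $V=|V|e_1$ and $W=w_1e_1+w_2e_2$, then in the basis $e_1,e_2$ it is $|V|^{-1}$ times the symmetric matrix with rows $(w_1,w_2)$ and $(w_2,0)$.) So $\operatorname{div}\big(e^{-2\psi}(I+B)\nabla u\big)=0$.

**Step 5: find the metric.** For $\varepsilon\le1/C$, $I+B$ is positive definite. Put
$$k:=\det(I+B)^{1/2}\,\bar k\big((I+B)^{-1}\cdot,\cdot\big),\qquad\tilde G:=e^{-2\psi}k .$$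
In dimension $4$ the determinant of $k$ relative to $\bar k$ is $\det(I+B)^{4/2-1}=\det(I+B)$, so $d\mathrm{vol}_k=\det(I+B)^{1/2}d\mathrm{vol}_{\bar k}$. Also $\nabla_ku=\det(I+B)^{-1/2}(I+B)\nabla u$. Since $\nabla_{\tilde G}u=e^{2\psi}\nabla_ku$ and $d\mathrm{vol}_{\tilde G}=e^{-4\psi}d\mathrm{vol}_k$,
$$\nabla_{\tilde G}u\;d\mathrm{vol}_{\tilde G}=e^{-2\psi}(I+B)\nabla u\;d\mathrm{vol}_{\bar k},$$
and Step 4 says $\Delta_{\tilde G}u=0$. Where $W=0$ we have $B=0$ and $\tilde G=G$.

**Step 6: estimates.** $k$ is a smooth function of $B$ equal to $\bar k$ at $B=0$, so $\|k-\bar k\|_{C^2}\le C\varepsilon$; hence $\|Z-\partial_t\|_{C^1}\le C\varepsilon$. As $\mathcal L_{\partial_t}\bar k=0$, $\mathcal L_Zk=\mathcal L_{\partial_t}(k-\bar k)+\mathcal L_{Z-\partial_t}k=O(\varepsilon)$. For the curvature, recall that $\mathrm{Ric}$ is invariant under constant scaling. The metrics $e^{2\psi(a)}G=e^{-2(\psi-\psi(a))}\bar k$ and $e^{2\psi(a)}\tilde G=e^{-2(\psi-\psi(a))}k$ are bounded in $C^2$ by $C$,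 uniformly non-degenerate, and $C\varepsilon$-close in $C^2$. In the charts of a fixed finite atlas, Ricci is a smooth function of the 2-jet of the metric. So $|\mathrm{Ric}_{\tilde G}-\mathrm{Ric}_G|_{\bar k}\le C\varepsilon$. Take $C_i$ large, in particular $C_i\ge2C/c_i$ and $C_i\ge10C$: then $C\varepsilon\le c_i/2$ and $C\varepsilon\le\frac1{10}$. $\square$

## 8. Ramps, the warping function, and the overtaking estimate

**Lemma 3 (ramps).** Given $\tau\ge0$, $s_-\ne s_+$ and $\vartheta\in(0,1]$, there are $\ell\ge2$ and a smooth monotone $\sigma$ on $[\tau,\tau+\ell]$, equal to $s_-$ near $\tau$ and to $s_+$ near $\tau+\ell$, with $|\sigma_t|,|\sigma_{tt}|\le\vartheta$ and $|\sigma_t|\le\omega/5$.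

*Proof.* Let $0\le\rho\in C_c^\infty(0,1)$, $\int\rho=1$, $\mu=\min(\vartheta,\omega)$, and $\zeta(t)=\int_0^1\mu(t+s)\rho(s)\,ds=\int\mu(\tau')\rho(\tau'-t)\,d\tau'$. Then $\zeta$ is smooth. Since $\mu$ is non-increasing, $\mu(t+1)\le\zeta(t)\le\mu(t)$ and $|\zeta'|\le\|\rho'\|_1\mu$. Moreover $\int^\infty\mu=\infty$: either $\omega\ge\vartheta$ always, or $\mu=\omega$ eventually. So $\int^\infty\zeta=\infty$. Take
$$\sigma_t=\pm\varrho\,\zeta(t)\chi_1(t-\tau)\chi_1(\tau+\ell-t),\qquad0<\varrho\le\varrho_*:=\tfrac15\big(1+\|\rho'\|_1+2\|\chi_1'\|_\infty\big)^{-1}.$$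
Then $|\sigma_t|\le\frac15\mu$ and $|\sigma_{tt}|\le\varrho(\|\rho'\|_1+2\|\chi_1'\|_\infty)\mu\le\vartheta$. Choose $\ell\ge2$ so large that $\varrho=\varrho_*$ gives total variation at least $|s_+-s_-|$, then decrease $\varrho$ to get equality. $\square$

**Step 1: the constants and the timetable.** The warping function $p$ will depend on the whole future of $\sigma$, so the times must be chosen using constants that do not see $p$. For each $i$ set
$$H_i=2(\lambda_i+\lambda_{i+1}),\qquad\bar P_i=2d_i+2d_{i+1}+2,\qquad\gamma_i=\frac{g_i}{2\bar P_i},$$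
and let $R_i\ge1$ be such that $g_i(1-e^{-R})/\bar P_i-H_ie^{-R}\ge\gamma_i$ for all $R\ge R_i$. Set $T_1=0$. Given $T_i$, choose successively:

* $\sigma=0$ on $[T_i,T_i+1]$ (the buffer);
* a ramp of $\sigma$ from $0$ to $s_i$ on $[T_i+1,a_i]$ with $\vartheta=c_i$;
* $\varepsilon_i:=\omega(a_i+1)/(iC_i)$;
* $b_i\ge a_i+3+R_i$ with
$$\gamma_i(b_i-a_i-R_i)-H_iR_i\ \ge\ \log\tfrac1{\varepsilon_i}+\log(iC_i)+\log\tfrac1{\omega(b_i+1)}; \tag{13}$$
* $\sigma=s_i$ on $[a_i,b_i+1]$, then a ramp from $s_i$ to $0$ on $[b_i+1,T_{i+1}]$ with $\vartheta=c_i$.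

Such $b_i$ exist: if $\omega(b+1)<b^{-2}$ held for all large $b$, $\omega$ would be integrable. So there are arbitrarily large $b$ with $\omega(b+1)\ge b^{-2}$, and for these the right side of (13) is at most a constant plus $2\log b$, while the left side grows linearly. We have $T_i\ge i-1$. On stage $i$, i.e. $t\in[T_i,T_{i+1}]$, $|\sigma|\le2/d_i\le\frac1{2000}$, so $\sigma\to0$.

**Step 2: the warping function.** Let $\chi\in C_c^\infty((-\frac12,\frac32))$, $0\le\chi\le1$, $\chi=1$ on $[0,1]$. On $[0,\infty)$ define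
$$\pi_0=\tfrac18e^{-t}+\sum_ic_i\big[\chi(t-a_i)+\chi(t-b_i)\big],\quad\pi=\pi_0+4\sigma_t^2,\quad\eta(t)=\int_t^\infty\pi,\quad p=1-\eta,\quad\psi=\int_0^tp .$$
Ramps have length at least $2$ and $b_i\ge a_i+4$. So the bumps have disjoint supports which miss the buffers, and on the windows $[a_i,a_i+1]$, $[b_i,b_i+1]$ we have $\sigma=s_i$ and $p'=\pi=\frac18e^{-t}+c_i$, as Lemma 2 requires.

On stage $i$ the bumps contribute at most $4c_i$ to $\int\pi$, and $4\int\sigma_t^2\le4c_i\int|\sigma_t|\le4c_i\cdot2|s_i|\le c_i$. As $\sum c_i\le\frac{100}{4000}$,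
$$\eta(0)\le\tfrac18+5\sum_ic_i\le\tfrac18+\tfrac{500}{4000}=\tfrac14 .$$
Thus $p\in[\frac34,1)$, $p$ is increasing, $p\to1$, and $t/2\le\psi\le t$.

**Step 3: the Ricci bound for $G=e^{-2\psi}(dt^2+h_\sigma)$.** The purpose is to check that $2\eta$ covers the cost of $\sigma$. On stage $i$ each later bump still contributes at least $c_j$, so
$$\eta(t)\ge\eta(T_{i+1})\ge2\sum_{j>i}c_j\ge\int_{i+1}^\infty\frac{200\,dx}{(4000+x)^2}=\frac{200}{4000+i+1},$$
$$2\eta\ge\frac{400}{4000+i+1}\ge\frac{120}{4000+i-1}+6c_i\ge60|\sigma|+4|\sigma_t|+2|\sigma_{tt}| .$$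
(For the middle inequality write $n=4000+i$: the left side is at least $399/n$, the right side at most $121/n+600/n^2\le122/n$.) Also $3\pi-6\sigma_t^2=3\pi_0+6\sigma_t^2\ge\pi_0$ and $p_t=\pi\ge\pi_0$. So (12) gives, using $2\psi\ge t$,
$$\mathrm{Ric}_G\ge\pi_0(dt^2+h_\sigma)\ge\tfrac18e^{-t}(dt^2+h_\sigma)\ge\tfrac18e^{-2\psi}(dt^2+h_\sigma)=\tfrac18G. \tag{14}$$

**Step 4: overtaking.** With $p,\sigma$ now fixed, take $\alpha_i,q_i$ from Lemma 1 and let $y_i$ be the positive multiples of $\alpha_i$ with $y_1(0)=1$ and $y_{i+1}(a_i)=\varepsilon_iy_i(a_i)$. We claim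
$$y_i(b_i)/y_{i+1}(b_i)\le\omega(b_i+1)/(iC_i). \tag{15}$$
Here $P_i=q_i+q_{i+1}+2p\in[1,\bar P_i]$ and $\delta=q_i-q_{i+1}$ is bounded, so (7) holds. Since $|\Lambda_i-\Lambda_{i+1}|\le H_i$, $|\delta|\le H_i$ everywhere. On $[a_i,b_i+1]$ the difference $\Lambda_i-\Lambda_{i+1}$ is the constant $g_i>0$ of (10). For $t\in[a_i,b_i-R_i]$ put $R=b_i+1-t\ge R_i$. The part of (7) up to time $b_i+1$ is at least $g_i(1-e^{-\bar P_iR})/\bar P_i\ge g_i(1-e^{-R})/\bar P_i$, and the rest at least $-H_ie^{-R}$. So $\delta(t)\ge\gamma_i$. Integrating $\delta=(\log(y_{i+1}/y_i))'$ over $[a_i,b_i]$,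
$$\log\frac{y_{i+1}(b_i)}{y_i(b_i)}\ge\log\varepsilon_i+\gamma_i(b_i-a_i-R_i)-H_iR_i ,$$
and (13) gives (15).

**Step 5: the function $u$ and the metric $\tilde G$.** On stage $i$ put
$$u=(1-\chi_1(t-b_i))\,y_if_i+\chi_1(t-a_i)\,y_{i+1}f_{i+1}. \tag{16}$$
Near $T_i$ this is $y_if_i$ and near $T_{i+1}$ it is $y_{i+1}f_{i+1}$, so the pieces fit smoothly. Outside the windows put $\tilde G=G$; there $u$ is a sum of solutions of (3) times $f_i,f_{i+1}$, hence harmonic. On $[a_i,a_i+1]$ apply Lemma 2 with $(\alpha f,\beta\hat f)=(y_if_i,y_{i+1}f_{i+1})$, $\varphi=\chi_1(t-a_i)$, $\varepsilon=\varepsilon_i\le1/C_i$. On $[b_i,b_i+1]$ apply it with $(y_{i+1}f_{i+1},y_if_i)$, $\varphi=1-\chi_1(t-b_i)$, $\varepsilon=y_i(b_i)/y_{i+1}(b_i)\le1/C_i$ by (15). The rates lie in $[1,2d_{i+1}]$ by Lemma 1. We obtain a smooth metric $\tilde G=e^{-2\psi}k$ on $[0,\infty)\times S^3$ with $\Delta_{\tilde G}u=0$. On the windows $\pi_0=\frac18e^{-t}+c_i$, so by (14) and Lemma 2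
$$\mathrm{Ric}_{\tilde G}\ge\big(\tfrac18e^{-t}+\tfrac{c_i}2\big)(dt^2+h_\sigma)\ge\tfrac18G\ge\tfrac18\cdot\tfrac{10}{11}\tilde G\ge\tfrac1{16}\tilde G .$$
Altogether:

* $\mathrm{Ric}_{\tilde G}\ge\frac1{16}\tilde G$ for all $t\ge0$.
* $\frac12k_{\rm rd}\le k\le2k_{\rm rd}$, because $|\sigma|\le\frac1{2000}$ and $\frac9{10}\bar k\le k\le\frac{11}{10}\bar k$ on windows.
* $k-k_{\rm rd}\to0$ uniformly as $t\to\infty$: $|k-(dt^2+h_\sigma)|\le C_i\varepsilon\le1/i$ on the windows of stage $i$, $k=dt^2+h_\sigma$ elsewhere, and $h_\sigma\to g_1$.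
* $|\mathcal L_Zk|_k\le\omega(t)$. On the windows it is at most $C_i\varepsilon\le\omega(a_i+1)$, resp. $\omega(b_i+1)$, and $\omega$ is non-increasing. Elsewhere $Z=\partial_t$ and $|\partial_th_\sigma|_h=2|\Xi|_{HS}=2\sqrt6|\sigma_t|\le\frac{2\sqrt6}5\omega\le\omega$.

So $k$ has the form required in Theorem 2 with the given $\omega$.

## 9. The compact space: closing up, the RCD property, the tangent cone at $o$

**Step 1: a device for rotationally symmetric pieces.** Let $\kappa=\frac1{48}$. Suppose $dr^2+f(r)^2g_1$ satisfies $f'^2=Q(f)-\kappa f^2$, $f'\ne0$, with $Q$ non-increasing and $Q\le1$. Differentiating, $f''=\frac12Q'(f)-\kappa f\le-\kappa f$. So the radial Ricci curvature $-3f''/f$ is at least $3\kappa$, and the tangential one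
$$\frac{2(1-f'^2)}{f^2}-\frac{f''}f\ge\frac{2\kappa f^2}{f^2}+\kappa=3\kappa=\tfrac1{16}. \tag{17}$$

On each buffer, and also slightly before $T_j$ ($j\ge2$), because ramps are constant near their ends and bumps stay away, $\tilde G=dr^2+f^2g_1$ with $f'=p$ and $\pi=\frac18e^{-t}$. Regard $Q_0=p^2+\kappa y^2$ as a function of $y=f$. From $dp/dy=p_t/f_t=-\pi/(pf)$,
$$\frac{dQ_0}{dy}=-\frac{2\pi}f+2\kappa f<0,\quad\text{since }\pi=\tfrac18e^{-t}\ge\tfrac18f^2>\kappa f^2 .$$
Moreover $Q_0\le p+\kappa f^2=1-\eta+\kappa f^2<1$, since $\eta\ge\frac18e^{-t}\ge\frac18f^2$.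

**Step 2: closing up at $t\le0$.** Extend $\pi=\frac18e^{-t}$, $\sigma=0$ to slightly negative $t$; $dQ_0/dy<0$ persists there by continuity. At $t=0$ we have $f=1$ and $Q_0(1)=p(0)^2+\kappa\ge\frac9{16}$. For $y\ge1$ multiply $Q_0'$ by a smooth cutoff that is $1$ for $y\le1+\delta$ and $0$ for $y\ge1+2\delta$. This continues $Q_0$ to a smooth non-increasing $Q\le1$, equal to a constant $Q_*$ on $y\ge1+2\delta$. Choose $\delta$ so small that $Q_*\ge\frac14$ and $Q_*-\kappa(1+2\delta)^2>0$. Let $f'=+\sqrt{Q-\kappa f^2}$ until $f>1+2\delta$, then $f''=-\kappa f$ through the maximum $\sqrt{Q_*/\kappa}>1+2\delta$. On the descending side let $f'=-\sqrt{Q_{II}(f)-\kappa f^2}$, with $Q_{II}$ smooth and non-increasing, $Q_{II}=Q_*$ for $y\ge1$ and $Q_{II}=1$ for $y\le\frac12$. The root stays positive below the maximum because $Q_{II}\ge Q_*$. Near its zero $r_1$ we have $f=\kappa^{-1/2}\sin(\sqrt\kappa(r_1-r))$, so the metric closes smoothly at a point $x_1$. By (17), $\mathrm{Ric}\ge\frac1{16}$ where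 $f'\ne0$. Near the maximum $f''=-\kappa f$ and $f'^2+\kappa f^2=Q_*\le1$ give the same two bounds.

**Step 3: the space.** Let $X$ be the completion of the resulting smooth manifold. Radial curves in $t\ge t_1$ have length at most $\sqrt2\int_{t_1}^\infty e^{-\psi}\le3e^{-\psi(t_1)}$, and slices have diameter $O(e^{-\psi})$. So any two sequences with $t\to\infty$ have the same limit. The part $t\le t_1$ together with the closed-up piece is compact, and points of $\{t=t_1\}$ have distance at least $\frac1{\sqrt2}\int_{t_1}^\infty e^{-\psi}>0$ from the end. So exactly one point $o$ is added. Let $\mathsf d$ be the completed Riemannian distance and $\mathfrak m$ the Riemannian volume with $\mathfrak m(\{o\})=0$; this is $\mathcal H^4$ up to normalization. $X\setminus\{o\}$ is an open 4-ball and $X$ is its one-point compactification. So $X$ is compact, homeomorphic to $S^4$, $\operatorname{supp}\mathfrak m=X$, smooth off $o$, with $\mathrm{Ric}\ge\frac1{16}$ on $X\setminus\{o\}$.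

**Step 4: smooth approximations $M_j$.** A Ricci bound off one point is not yet an RCD bound, so we exhibit $X$ as a limit of closed manifolds with the same bound. In the buffer $[T_j,T_j+1]$, $j\ge2$, let $Q_j=\varsigma Q_0+(1-\varsigma)$, where $\varsigma(y)\in[0,1]$ is smooth and non-decreasing, $0$ near $f(T_j+1)$ and $1$ near $f(T_j)$; put $Q_j=1$ for smaller $y$. Then $Q_j\le1$ and $Q_j'=\varsigma Q_0'+\varsigma'(Q_0-1)\le0$. Beyond $t=T_j$ replace $f$ by the solution of $f_j'=\sqrt{Q_j(f_j)-\kappa f_j^2}$; it agrees with $f$ near $T_j$. As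
$$Q_j-\kappa y^2=\varsigma p^2+(1-\varsigma)(1-\kappa y^2)\in[\tfrac14,1],$$
we have $\frac12\le f_j'\le1$. So going toward smaller $r$, $f_j$ reaches $0$ within length $2f(T_j)$, and since $Q_j=1$ near $y=0$ the metric closes smoothly as a round cap. By (17) $M_j$ is a smooth closed manifold with $\mathrm{Ric}\ge\frac1{16}$.

**Step 5: $M_j\to X$.** Both contain $N_j$, the complement of $\{t>T_j\}\cup\{o\}$ in $X$, whose boundary is a round sphere of radius $f(T_j)$. Let $x,y\in N_j$. If a curve from $x$ to $y$, in $M_j$ or in $X\setminus\{o\}$, leaves $N_j$, replace the piece between its first exit and last return by a curve in the boundary slice of length at most $\pi f(T_j)$. The new curve lies in $N_j$. Hence on $N_j$ both $\mathsf d_X$ and $\mathsf d_{M_j}$ lie between $\mathsf d_{N_j}-\pi f(T_j)$ and $\mathsf d_{N_j}$, where $\mathsf d_{N_j}$ is the intrinsic distance, and $|\mathsf d_{M_j}-\mathsf d_X|\le\pi f(T_j)\to0$. The caps and the sets $X\setminus N_j$ have diameter $O(f(T_j))$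 and volume tending to $0$. The maps $M_j\to X$ that are the identity on $N_j$ and send the cap to $o$ therefore have distortion tending to $0$ and become almost onto, and they push the volumes forward to measures converging weakly to $\mathfrak m$. So $M_j\to X$ in the measured Gromov–Hausdorff sense. By (F1) and (F2), $X$ is $\mathrm{RCD}(\frac1{16},4)$.

**Step 6: $o$ is regular.** Let $r(t)=\int_t^\infty f\,ds$, so $G=dr^2+f^2h_\sigma$. Since $f=\int_0^rp\,dr$ and $p\to1$, $f/r\to1$ as $r\to0$. In the coordinates $x=r\vartheta\in\mathbb R^4$, $\vartheta\in S^3$,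
$$G_E=dr^2+r^2g_1=f^2\big(dt^2+(r/f)^2g_1\big),\qquad\tilde G=f^2k,\qquad k-(dt^2+g_1)\to0 .$$
So $(1-\epsilon(r))G_E\le\tilde G\le(1+\epsilon(r))G_E$ with $\epsilon(r)\downarrow0$. Let $|x|,|y|\le Rs$ with $s$ small. The segment $[x,y]$, perturbed slightly if it hits $0$, gives $\mathsf d(x,y)\le(1+\epsilon(Rs))^{1/2}|x-y|$. Conversely, a curve from $x$ to $y$ inside $\{|z|\le4Rs\}$ has length at least $(1-\epsilon(4Rs))^{1/2}|x-y|$. One that leaves this set must travel out and back, so it has length at least $(1-\epsilon(4Rs))^{1/2}6Rs$, which is no smaller since $|x-y|\le2Rs$. The volume density with respect to $\mathcal L^4$ tends to $1$ at $0$. So the dilations $z\mapsto sz$ show $(X,s^{-1}\mathsf d,c_s\mathfrak m,o)\to(\mathbb R^4,|\cdot|,c\,\mathcal L^4,0)$ as $s\to0$. The tangent cone at $o$ is unique and equal to $\mathbb R^4$. All other points are smooth, so every point of $X$ is regular.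

## 10. Infinite order at $o$, harmonicity across $o$, and the remaining cases

Let $\Omega=\{t>0\}\cup\{o\}$, which is open and connected, $u$ as in (16), $u(o)=0$.

**Step 1: infinite order of vanishing.** Let $Y_i=y_i(T_i)$. From $y_i'\le-\frac{d_i}2y_i$, $y_{i+1}(a_i)\le y_i(a_i)$ and $d_{i+1}\ge d_i$ we get, on stage $i$,
$$y_i(t)\le Y_ie^{-\frac{d_i}2(t-T_i)},\quad\text{and for }t\ge a_i\text{ also}\quad y_{i+1}(t)\le Y_ie^{-\frac{d_i}2(t-T_i)} .$$
In particular $Y_{i+1}\le Y_ie^{-\frac{d_i}2(T_{i+1}-T_i)}$. In (16) $y_{i+1}$ enters only for $t\ge a_i$. With $|f_i|\le1$, Bernstein's bound $|\nabla_{g_1}f_i|\le d_i$, and $|y_i'|\le2d_iy_i$,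
$$|u|\le2Y_ie^{-\frac{d_i}2(t-T_i)},\qquad|du|_{k_{\rm rd}}\le Cd_{i+1}Y_ie^{-\frac{d_i}2(t-T_i)},\qquad d_{i+1}\le4000+i+1\le4002+t,$$
the last because $t\ge T_i\ge i-1$. Given $M$, choose $i_0$ with $d_{i_0}/2\ge M+1$. Chaining the stages from $i_0$ on, $Y_ie^{-\frac{d_i}2(t-T_i)}\le Y_{i_0}e^{-(M+1)(t-T_{i_0})}$, so $|u|+|du|_{k_{\rm rd}}\le C_Me^{-Mt}$ for $t\ge T_{i_0}$. Since $\tilde G\ge\frac12e^{-2\psi}k_{\rm rd}$ and $\psi\le t$,
$$\mathsf d(o,(t,\vartheta))\ge\tfrac1{\sqrt2}\int_t^\infty e^{-\psi}\ge\tfrac1{\sqrt2}e^{-t},\qquad|\nabla u|_{\tilde G}\le\sqrt2\,e^t|du|_{k_{\rm rd}} .$$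
So for each $M$, $|u|\le C_M'\mathsf d(o,\cdot)^M$ near $o$, and $|\nabla u|\to0$ at $o$. Fix a small $R$ with $B_R(o)\subset\Omega$ on which $u$ is bounded. Then $\int_{B_r(o)}u^2d\mathfrak m\le c_{N'}r^{N'}$ for all $N'$ and $r<R$, enlarging constants for those $r<R$ where the asymptotic bound does not yet apply.

**Step 2: $u$ is locally Lipschitz.** Near $o$, $u$ is continuous with bounded gradient off $o$, and distances are infima of lengths of curves in $X\setminus\{o\}$. For $x,y\in B_\rho(o)$ with $\rho$ small, almost shortest curves stay in $B_{3\rho}(o)$, so integrating the gradient along them shows $u$ is Lipschitz near $o$. Elsewhere $u$ is smooth. So $u$ is locally Lipschitz on $\Omega$ and lies in $W^{1,2}_{loc}(\Omega)$.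

**Step 3: $u$ is harmonic on $\Omega$.** By (F4) and $\mathfrak m(\{o\})=0$, the gradient pairing is the Riemannian one a.e. Let $\varphi$ be Lipschitz with compact support in $\Omega$; it vanishes for $t$ near $0$. Since $\Delta_{\tilde G}u=0$ for $0<t<\infty$,
$$\int_\Omega\langle\nabla u,\nabla\varphi\rangle d\mathfrak m=\lim_{s\to\infty}\int_{\{t<s\}}\langle\nabla u,\nabla\varphi\rangle d\mathfrak m=\lim_{s\to\infty}\int_{\{t=s\}}\varphi\,\partial_\nu u\,dA=0,$$
because $\varphi$ and $|\nabla u|$ are bounded on the support of $\varphi$ and the area of $\{t=s\}$ tends to $0$. By the density in (F4), $u$ is harmonic. For $0<t<a_1$, $u=y_1f_1$ with $y_1>0$ and $f_1\ne0$ on an open dense set, so $u\ne0$ on a set of positive measure.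

**Step 4: all $K$ and $N$.** An $\mathrm{RCD}(\frac1{16},4)$ space is $\mathrm{RCD}(K,N)$ for $K\le\frac1{16}$, $N\ge4$. For $K>\frac1{16}$ replace $\mathsf d$ by $\lambda\mathsf d$ with $\lambda^2=1/(16K)$; by (F3) the result is $\mathrm{RCD}(K,4)$. Harmonicity, infinite-order vanishing and regularity are unaffected. For $K=\frac1{16}$ no scaling is made, and the list at the end of Section 8 gives Theorem 2(b).

**Step 5: the non-compact example for $K\le0$.** Instead of closing up, on $t\le0$ let $\pi\ge0$ be smooth with $\pi=\frac18e^{-t}$ near $0$ and $\pi\le\frac18e^{-t}\mathbf 1_{\{t>-1\}}$. Put $\sigma=0$ and $p=p(0)-\int_t^0\pi\ge\frac34-\frac{e-1}8>\frac12$. By (12), $\mathrm{Ric}\ge0$ there. For $t\to-\infty$, $f=e^{-\psi}\to\infty$ exponentially, so that end is complete. The completed space has only $o$ added and is homeomorphic to $\mathbb R^4$. Capping at $T_j$ as in Section 9 gives complete smooth manifolds with $\mathrm{Ric}\ge0$. With any base point on $\{t=0\}$, the comparison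 in Step 5 of Section 9 gives pointed measured Gromov–Hausdorff convergence, so $X$ is $\mathrm{RCD}(0,4)$, hence $\mathrm{RCD}(K,N)$ for $K\le0$, $N\ge4$. Step 6 of Section 9 applies verbatim at $o$. Extend $y_1$ to $t\le0$ by the linear equation (3) and put $u=y_1f_1$ there. Steps 1–3 above show that $u$ is harmonic on all of $X$, locally Lipschitz, not identically zero, and vanishes to infinite order at $o$. This completes the proof of Theorem 1 and Theorem 2(b). $\blacksquare$

## 11. Summable speed: a monotone frequency and the proof of Theorem 2(a)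

Now $\int_0^\infty\omega<\infty$, and $u$ is harmonic on $\{t>t_0\}$ and vanishes to infinite order at $o$; $u$ is smooth on $\{t_0<t<\infty\}$. We show that a quotient measuring the decay rate of $u$ stays bounded, which contradicts infinite order unless $u\equiv0$. Geometric objects are those of $k$, and $c$ denotes constants depending only on $n$.

**Step 1: notation.** Put $w=e^{-(n-2)\psi}$. Conformal change turns $\Delta_Gu=0$ into $\operatorname{div}(w\nabla u)=0$. Let $b=|dt|^2\in[\frac12,2]$, $\Sigma_t$ the slices with induced measure $dS$, $\nu=\nabla t/\sqrt b$, and $d\mu=\sqrt b\,dS$. Then $Zt=1$, $|Z|^2=1/b$, $\partial_\nu u=\sqrt b\,Zu$, and by the coarea formula $dV=b^{-1}d\mu\,dt$. Define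
$$H=\int_{\Sigma_t}u^2d\mu,\quad E=\int_{\Sigma_t}|\nabla u|^2b^{-1}d\mu,\quad D(t)=\int_{\{s>t\}}w|\nabla u|^2dV,\quad J=D/w .$$
Since $(Zu)^2\le|\nabla u|^2/b$, we have $\int_{\Sigma_t}(Zu)^2d\mu\le E$.

**Step 2: decay.** This justifies integrating to $t=\infty$. By (5), $\int_{\{s>t\}}u^2dV\le C_Me^{-Mt}$ for all $M$ and all large $t$. Let $\phi(t)$ be a cutoff with support in $(j-1,j+2)$ and $\phi=1$ on $[j,j+1]$. Testing $\operatorname{div}(w\nabla u)=0$ with $\phi^2u$ gives Caccioppoli's inequality $\int w\phi^2|\nabla u|^2dV\le4\int wu^2|\nabla\phi|^2dV$, i.e.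
$$\int_{\{j<s<j+1\}}w|\nabla u|^2dV\le C\int_{\{j-1<s<j+2\}}wu^2dV .$$
As $w$ is bounded, summation gives $D<\infty$. Also $\int_j^{j+1}w(H+E)\,ds=\int_{\{j<s<j+1\}}w(bu^2+|\nabla u|^2)dV\to0$, so there are $s_j\to\infty$ with $w(H+E)(s_j)\to0$.

**Step 3: first identities.** Integrate $\operatorname{div}(wu\nabla u)=w|\nabla u|^2$ over $\{t<s<s_j\}$. The flux through $\Sigma_s$ is $w\int u\,\partial_\nu u\,dS=w\int u\,Zu\,d\mu$, at $s_j$ bounded by $\frac12w(H+E)(s_j)\to0$. Hence
$$J=-\int_{\Sigma_t}u\,Zu\,d\mu . \tag{18}$$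
From $D'=-wE$ and $w'=-(n-2)pw$, $J'=(n-2)pJ-E$. Next, $\mathcal L_Zdt=d(Zt)=0$, so $|Zb|=|(\mathcal L_Zk^{-1})(dt,dt)|\le\omega b$, and $|\operatorname{div}Z|=\frac12|\operatorname{tr}\mathcal L_Zk|\le c\,\omega$. As a form, $d\mu$ is the restriction of $b\,\iota_ZdV$, whose Lie derivative is $(Zb)\iota_ZdV+b\,(\operatorname{div}Z)\,\iota_ZdV$. So $\mathcal L_Zd\mu=(\operatorname{div}Z+b^{-1}Zb)d\mu$. As the flow of $Z$ carries slices to slices,
$$H'=2\int_{\Sigma_t}u\,Zu\,d\mu+\int_{\Sigma_t}u^2(\operatorname{div}Z+b^{-1}Zb)d\mu\ge-2J-c\,\omega H. \tag{19}$$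

**Step 4: a lower bound for $E$.** The product rule, $Zw=-(n-2)pw$, $\operatorname{div}(w\nabla u)=0$, and
$$Z|\nabla u|^2=(\mathcal L_Zk^{-1})(du,du)+2\langle\nabla(Zu),\nabla u\rangle$$
give
$$\operatorname{div}\big(w|\nabla u|^2Z-2w(Zu)\nabla u\big)=-(n-2)pw|\nabla u|^2+w\big[(\mathcal L_Zk^{-1})(du,du)+|\nabla u|^2\operatorname{div}Z\big],$$
with the bracket at most $c\,\omega|\nabla u|^2$ in absolute value. Since $\langle Z,\nu\rangle=b^{-1/2}$, the flux of this field through $\Sigma_t$ in direction $\nu$ is $wF$ with $F:=E-2\int_{\Sigma_t}(Zu)^2d\mu$, and $|F|\le3E$. Integrate over $\{t<s<s_j\}$ and let $j\to\infty$; $wF(s_j)\to0$. Because $p$ is non-decreasing and $\omega$ non-increasing,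
$$wF(t)\ge\int_t^\infty(n-2)p\,(-D')\,ds-c\,\omega(t)D(t)\ge\big((n-2)p(t)-c\,\omega(t)\big)D(t).$$
By (18) and Cauchy–Schwarz $J^2\le H\int_{\Sigma_t}(Zu)^2d\mu$, so wherever $H>0$
$$E=F+2\int_{\Sigma_t}(Zu)^2d\mu\ge\big((n-2)p-c\,\omega\big)J+\frac{2J^2}H. \tag{20}$$

**Step 5: conclusion.** If $H(t_1)=0$ for some $t_1>t_0$, then $J(t_1)=0$ by (18), so $D(t_1)=0$. If $D(t_1)=0$ for some $t_1>t_0$, then $u$ is constant on $\{t>t_1\}$. The constant is $0$ by (5), as $\{s>t\}$ has infinite $dV$-volume. Then $u\equiv0$ by Aronszajn's unique continuation theorem for smooth metrics. Otherwise $\mathsf N=J/H>0$ on $\{t>t_0\}$, and Step 3 with (20) and (19) gives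
$$(\log\mathsf N)'=\frac{J'}J-\frac{H'}H\le\Big((n-2)p-(n-2)p+c\,\omega-2\mathsf N\Big)+\big(2\mathsf N+c\,\omega\big)=2c\,\omega .$$
Since $\omega$ is integrable, $\mathsf N\le\mathsf N_*<\infty$ on $[t_1,\infty)$ for any fixed $t_1>t_0$. Then (19) and $\omega\le1$ give $H'\ge-(2\mathsf N_*+c)H$, so $H(t)\ge H(t_1)e^{-(2\mathsf N_*+c)(t-t_1)}$ with $H(t_1)>0$. But by (5)
$$\int_t^{t+1}H\,ds=\int_{\{t<s<t+1\}}u^2b\,dV\le2C_Me^{-Mt}$$
for all $M$ and all large $t$. Taking $M>2\mathsf N_*+c$ is a contradiction. $\blacksquare$
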